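\title{The arithmetic degrees of an automorphism depend only on its connected component}


\begin{abstract}
Let $X$ be a normal projective variety over $\overline{\mathbb{Q}}$, let $g$ be an automorphism of $X$, and let $\tau$ lie in the identity component $\operatorname{Aut}^0(X)$. We prove that $g$ and $g\tau$ have the same set of arithmetic degrees, which answers a question of Nasserden. More precisely, there is one element $\kappa\in\operatorname{Aut}^0(X)$ such that, for every point $P$, the heights along the $g$-orbit of $P$ and along the $g\tau$-orbit of $\kappa P$ agree up to a factor that is polynomial in the number of iterations. We give a criterion under which $\kappa=1$ works, show that it is sharp on abelian varieties, and deduce that the set of arithmetic degrees of $g$ depends only on the action of $g$ on the N\'eron--Severi space.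
\end{abstract}

\section{Introduction}\label{sec:intro}

All varieties and algebraic groups are defined over $\overline{\mathbb{Q}}$, a point is a $\overline{\mathbb{Q}}$-point, and we write $P\in X$ for $P\in X(\overline{\mathbb{Q}})$.

Let $X$ be a normal projective variety and $H$ an ample divisor on $X$ with a Weil height $h_H\colon X\to\mathbb{R}$. If $mH$ is very ample and embeds $X$ in a projective space, then $mh_H$ differs by a bounded function from the absolute logarithmic height of the projective coordinates (recalled in Section~\ref{sec:heights}); roughly, $h_H(P)$ counts the digits needed to write $P$ down. Put $h_H^+=\max(h_H,1)$. For a surjective endomorphism $f\colon X\to X$, the \emph{arithmetic degree} of $f$ at $P\in X$ is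
\[
\alpha_f(P)=\lim_{n\to\infty}h_H^+(f^n(P))^{1/n}.
\]
It is the exponential growth rate of the height along the orbit of $P$. It is at least $1$, and it equals $1$ when $P$ is periodic or, more generally, when the height grows polynomially along the orbit.

Let $N^1(X)$ be the real N\'eron--Severi space: Cartier divisors modulo numerical equivalence, tensored with $\mathbb{R}$. Kawaguchi and Silverman proved that the limit defining $\alpha_f(P)$ exists, that it does not depend on $H$ or $h_H$, and that it is either $1$ or the absolute value of an eigenvalue of $f^*$ on $N^1(X)$. We call $1$ and these absolute values the \emph{potential} arithmetic degrees of $f$; among them is the dynamical degree $\lambda_1(f)$, the spectral radius of $f^*$. Not all of them need occur. If $f$ is an automorphism, then $f^*$ and its inverse preserve the lattice of divisor classes, so $\det f^*=\pm1$; when $\lambda_1(f)>1$ some eigenvalue has absolute value less than $1$, and this value is not attained.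

Let $\operatorname{Aut}(X)$ be the automorphism group scheme of $X$ and $G=\operatorname{Aut}^0(X)$ the connected component of the identity. The cosets of $G$ are the connected components of $\operatorname{Aut}(X)$, and they form the group $\pi_0\operatorname{Aut}(X)=\operatorname{Aut}(X)/G$. It is known that $G$ acts trivially on $N^1(X)$. So for $g\in\operatorname{Aut}(X)$ and $\tau\in G$ we have $(g\tau)^*=g^*$, and the two automorphisms have the same potential arithmetic degrees. Nasserden \cite{Nasserden} asks whether the same holds for the values that occur.

\medskip
\noindent\textbf{Question.} \emph{Do the sets $\{\alpha_g(P):P\in X\}$ and $\{\alpha_{g\tau}(Q):Q\in X\}$ coincide for all $X$, all $g\in\operatorname{Aut}(X)$ and all $\tau\in\operatorname{Aut}^0(X)$?}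
\medskip

For $g=1$ the only potential value is $1$ and the answer is yes. It is also yes when $g\tau=\kappa g\kappa^{-1}$ for an automorphism $\kappa$, because $\kappa$ carries $g$-orbits to $g\tau$-orbits and changes heights by a bounded factor. But neither of the two simplest guesses for a general reason is correct: the functions $\alpha_g$ and $\alpha_{g\tau}$ on $X$ can differ (Example~\ref{ex:hyperbolic}), and $g\tau$ need not be conjugate to $g$; indeed $g$ may have a fixed point while $g\tau$ has no periodic point (Example~\ref{ex:shear}). The answer is nevertheless yes, because the two guesses can be combined: after a conjugation by an element of $G$, the functions agree.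

To state the result we recall the structure of $G$. It is a connected algebraic group, smooth because the characteristic is $0$, and quasi-projective; the action $G\times X\to X$ is a morphism. By Chevalley's theorem $G$ has a largest connected affine normal subgroup $L$, and $A=G/L$ is an abelian variety. We write $A$ additively and denote by $\bar y\in A$ the image of $y\in G$. Conjugation by $g$,
\[
c\colon G\to G,\qquad c(y)=gyg^{-1},
\]
is an automorphism of the algebraic group $G$. It preserves $L$, because $L$ is characterized intrinsically, and so it induces a group automorphism $\varphi$ of $A$. The \emph{quasi-unipotent part} of $A$ with respect to $\varphi$ is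
\[
A_{\mathrm{qu}}=\{a\in A:\ (\varphi^m-1)^ra=0\text{ for some }m,r\ge1\}.
\]
This is a subgroup of $A$: if $(\varphi^m-1)^r$ kills $a$ and $(\varphi^{m'}-1)^{r'}$ kills $a'$, then $(\varphi^{mm'}-1)^{\max(r,r')}$ kills both, since $x^m-1$ and $x^{m'}-1$ divide $x^{mm'}-1$. Also $\varphi(A_{\mathrm{qu}})=A_{\mathrm{qu}}$, since $\varphi^{\pm1}$ commutes with $(\varphi^m-1)^r$.

\begin{theorem}\label{thm:main}
Let $X$ be a normal projective variety, $g\in\operatorname{Aut}(X)$ and $\tau\in\operatorname{Aut}^0(X)$.
\begin{enumerate}
\item[(i)] There is $\kappa\in\operatorname{Aut}^0(X)$ with $\alpha_{g\tau}(\kappa P)=\alpha_g(P)$ for all $P\in X$. In particular $g$ and $g\tau$ have the same set of arithmetic degrees. Moreover, there are $C,D>0$ such that for all $P\in X$ and $n\ge1$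
\begin{equation}\label{eq:main}
C^{-1}n^{-D}\,h_H^+(g^nP)\le h_H^+\big((g\tau)^n\kappa P\big)\le Cn^{D}\,h_H^+(g^nP).
\end{equation}
\item[(ii)] If $\bar\tau\in A_{\mathrm{qu}}$, one can take $\kappa=1$, so $\alpha_{g\tau}=\alpha_g$ as functions on $X$. This holds in particular whenever $\operatorname{Aut}^0(X)$ is affine.
\end{enumerate}
\end{theorem}

The reason for asking the question was that $g$ and $g\tau$ act in the same way on $N^1(X)$. This property alone already suffices.

\begin{theorem}\label{thm:numerical}
Let $X$ be a normal projective variety and let $g,g'\in\operatorname{Aut}(X)$ satisfy $(g^m)^*=(g'^m)^*$ on $N^1(X)$ for some $m\ge1$. Then there is $\kappa\in\operatorname{Aut}^0(X)$ with $\alpha_{g'}(\kappa P)=\alpha_g(P)$ for all $P\in X$. So the set of arithmetic degrees of $g$ depends only on the action of $g$ on $N^1(X)$.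
\end{theorem}

The criterion in Theorem~\ref{thm:main}(ii) is sharp for abelian varieties. If $X=A$ is an abelian variety, then $G$ is the group of translations $t_a(x)=x+a$, so $L$ is trivial and $G/L$ is $A$ itself.

\begin{theorem}\label{thm:abelian}
Let $X=A$ be an abelian variety, $g\in\operatorname{Aut}(X)$ and $\tau=t_a$. Then $\alpha_{g\tau}=\alpha_g$ as functions on $X$ if and only if $a\in A_{\mathrm{qu}}$. In particular, $\kappa=1$ is not always possible in Theorem~\ref{thm:main}(i).
\end{theorem}

Section~\ref{sec:examples} shows the method in four examples. Section~\ref{sec:heights} reduces \eqref{eq:main} to the growth of heights along $c$-orbits in $G$. Sections~\ref{sec:torus} and~\ref{sec:tame} bound this growth, and Section~\ref{sec:main} proves Theorem~\ref{thm:main}. Theorems~\ref{thm:numerical} and~\ref{thm:abelian} are proved in Sections~\ref{sec:numerical} and~\ref{sec:abelian}.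

\section{The basic identity and four examples}\label{sec:examples}

To compare $(g\tau)^n$ with $g^n$, move every factor $g$ to the right. Since $g\tau=c(\tau)g$ and $g^ny=c^n(y)g^n$ for $y\in G$, induction on $n$ gives
\begin{equation}\label{eq:cocycle}
(g\tau)^n=w_n\,g^n,\qquad w_n=c(\tau)\,c^2(\tau)\cdots c^n(\tau)\in G;
\end{equation}
the inductive step is $w_ng^n\cdot c(\tau)g=w_nc^{n+1}(\tau)g^{n+1}$. So the point $(g\tau)^nP$ is obtained from $g^nP$ by one element $w_n$ of the algebraic group $G$, the same for all $P$. Elements of $G$ have heights too. If the height of $w_n$ grows slowly, the two orbits have comparable heights, and the problem becomes one about the orbit of $\tau$ under $c$.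

In the examples, $E$ is an elliptic curve and $p\in E$ is a non-torsion point. We use the N\'eron--Tate height $\hat h$ of a symmetric ample divisor on an abelian variety: it differs from a Weil height of that divisor by a bounded function, it is a nonnegative quadratic form, and it vanishes exactly at the torsion points. On $E\times E$ we use the height $\hat h(x)+\hat h(y)$. An integer $2\times2$ matrix acts on $E\times E$, and if $g$ is a group automorphism, then $gt_ag^{-1}=t_{g(a)}$. Let $F_n$ be the Fibonacci numbers, $F_0=0$, $F_1=1$, and
\[
\Phi=\begin{pmatrix}2&1\\1&1\end{pmatrix}=\begin{pmatrix}1&1\\1&0\end{pmatrix}^2,\qquad \Phi^n=\begin{pmatrix}F_{2n+1}&F_{2n}\\F_{2n}&F_{2n-1}\end{pmatrix}.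
\]

\begin{example}[fast growth, removed by a conjugation]\label{ex:hyperbolic}
Let $X=E\times E$, $g=\Phi$ and $\tau=t_{(0,p)}$. Then $c^n(\tau)$ is the translation by $(F_{2n}p,F_{2n-1}p)$, whose height grows exponentially. However, $g\tau$ has the fixed point $b=(-p,0)$, because $\Phi(-p,p)=(-p,0)$. With $\kappa=t_b$ we get $\kappa^{-1}g\tau\kappa(x)=\Phi(x)+g\tau(b)-b=g(x)$, so $g\tau=\kappa g\kappa^{-1}$ and the sets of arithmetic degrees agree. The functions do not. We have $\alpha_g(0)=1$, while
\[
(g\tau)^n(0)=\kappa g^n\kappa^{-1}(0)=\big((F_{2n+1}-1)p,\;F_{2n}p\big)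
\]
has height $\big((F_{2n+1}-1)^2+F_{2n}^2\big)\hat h(p)$, so $\alpha_{g\tau}(0)=\rho^4>1$ with $\rho=(1+\sqrt5)/2$. The fixed point solves $(\Phi-1)b=-\Phi(0,p)$; it exists because $\Phi-1$ is surjective.
\end{example}

\begin{example}[slow growth, no conjugation]\label{ex:shear}
Let $X=E\times E$, $g(x,y)=(x+y,y)$ and $\tau=t_{(0,p)}$. Now $g-1$ is nilpotent. The map $(g\tau)^n$ adds $np$ to the second coordinate, so $g\tau$ has no periodic point and is not conjugate to $g$, which fixes $0$. But $c^n(\tau)=t_{(np,p)}$, and $w_n$ is the translation by $\big(\tfrac{n(n+1)}2p,\,np\big)$, of height $O(n^4)$. A perturbation of polynomial height does not change an exponential growth rate. The example also shows that the factor $n^D$ in \eqref{eq:main} cannot be dropped: $g^n(0)=0$, while for every $\kappa$ the second coordinate of $(g\tau)^n\kappa(0)$ has the form $y+np$, of height asymptotic to $n^2\hat h(p)$.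
\end{example}

On $E^4$, the product of these two examples needs both mechanisms: a conjugation removes the first component of $\tau$, and the second component stays but is harmless. Lemma~\ref{lem:fitting} produces such a splitting on any abelian variety. The next two examples concern the affine part $L$.

\begin{example}[linear maps are harmless]\label{ex:line}
Let $X=\mathbb{P}^1$, $g(x)=2x$ and $\tau(x)=x+1$. Then $c^n(\tau)(x)=2^n(2^{-n}x+1)=x+2^n$. The matrix entry $2^n$ grows exponentially, but the height is logarithmic in the entries: as a point of $\mathrm{PGL}_2\subset\mathbb{P}^3$, the element $c^n(\tau)=[1:2^n:0:1]$ has height $n\log2$.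
\end{example}

\begin{example}[monomial maps are not]\label{ex:torus}
Let the torus $T=\mathbb{G}_m^2$ act on the affine variety $V=\mathbb{G}_m^2$ by multiplication, and let $\gamma(x,y)=(x^2y,xy)$. This automorphism of $V$ normalizes $T$ and acts on $T$ by the same formula, that is, by $\Phi$ on exponents. The conjugate of $t=(1,2)$ by $\gamma^n$ is $(2^{F_{2n}},2^{F_{2n-1}})$, of height $F_{2n}\log2$ in $\mathbb{P}^2$. The point $(1,1)$ is fixed by $\gamma$, while $(\gamma t)^n(1,1)=(2^{F_{2n+1}-1},2^{F_{2n}})$, by the computation of Example~\ref{ex:hyperbolic} written multiplicatively. So an automorphism of an affine group can make heights grow exponentially, and the last assertion of Theorem~\ref{thm:main}(ii) must use that $X$ is projective. Section~\ref{sec:torus} shows how.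
\end{example}

\section{Heights on groups and tame elements}\label{sec:heights}

\subsection*{Heights on quasi-projective varieties}
Let $x=[x_0:\dots:x_\ell]\in\mathbb{P}^\ell$ have coordinates in a number field $F$. For a place $\nu$ of $F$ let $|\cdot|_\nu$ be the absolute value that extends the usual real or $p$-adic absolute value of $\mathbb{Q}$, and let $\delta_\nu=[F_\nu:\mathbb{Q}_\nu]/[F:\mathbb{Q}]$. The absolute logarithmic height
\[
h(x)=\sum_\nu\delta_\nu\log\max_i|x_i|_\nu\ \ge0
\]
depends neither on $F$ nor on the chosen coordinates. For a quasi-projective variety $V$, here allowed to be reducible, fix a locally closed embedding in a projective space and put $h_V^+=1+h|_V\ge1$. For positive functions on a set we write $a\asymp b$ if $a/b$ and $b/a$ are bounded.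

On a variety that is not complete, a morphism does not respect heights up to a bounded additive error. It respects them up to a bounded factor in one direction, and this is all that growth rates require.

\begin{lemma}\label{lem:morphism}
If $f\colon V\to W$ is a morphism of quasi-projective varieties, there is $C$ with $h_W^+(f(v))\le C\,h_V^+(v)$ for all $v\in V$.
\end{lemma}

\begin{proof}
Let $v_0\in V$ and let $j$ be an index such that the $j$-th coordinate of $f(v_0)$ is nonzero. Near $v_0$ the ratio of the $i$-th to the $j$-th coordinate of $f$ is a regular function, hence a quotient $p_i/q_i$ of homogeneous polynomials of equal degree in the coordinates of $V$, with $q_i(v_0)\ne0$; take $p_j=q_j=1$. The polynomials $R_i=p_i\prod_{k\ne i}q_k$ have a common degree $d$, the polynomial $R_j$ does not vanish near $v_0$, and there $f=[R_0:R_1:\cdots]$. Since $V$ is quasi-compact, finitely many such open sets cover it, and it suffices to treat one of them. Let $C_\nu$ be the maximum of $|\cdot|_\nu$ over the coefficients of the $R_i$, multiplied by the number of monomials of degree $d$ if $\nu$ is archimedean. By the triangle inequality, ultrametric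 at the finite places, $\max_i|R_i(v)|_\nu\le C_\nu\max_k|v_k|_\nu^d$. We have $C_\nu=1$ for all but finitely many $\nu$, and $\sum_\nu\delta_\nu\log C_\nu$ does not change when the number field is enlarged. Summing over $\nu$ gives $h(f(v))\le d\,h(v)+O(1)$.
\end{proof}

We use three facts without further mention. First, a change of embedding changes $h_V^+$ by bounded factors: apply the lemma to the identity in both directions. Second, under the Segre embedding the height of $(v,w)$ is $h(v)+h(w)$, so $h^+_{V\times W}(v,w)\asymp h_V^+(v)+h_W^+(w)$. Third, if $X$ is embedded by the very ample divisor $mH$, then $h=mh_H+O(1)$, so $h_X^+\asymp h_H^+$. Hence $\alpha$ can be computed with $h_X^+$, and \eqref{eq:main} can be proved with $h_X^+$ in place of $h_H^+$.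

\subsection*{Polynomially bounded sequences}
A sequence $(y_n)_{n\ge0}$ in $G$ is \emph{polynomially bounded} if there are $C,D$ with $h_G^+(y_n)\le C(1+n)^D$ for all $n$. The element $w_n$ in \eqref{eq:cocycle} is a product of $n$ factors. Multiplying them one at a time would lose a constant factor $n$ times, which is an exponential loss. Multiplying them along a binary tree loses it only about $\log_2n$ times.

\begin{lemma}\label{lem:products}
If $(y_n)$ and $(z_n)$ are polynomially bounded sequences in $G$, then so are $(y_n^{-1})$, $(y_nz_n)$ and $(y_0y_1\cdots y_n)$.
\end{lemma}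

\begin{proof}
Lemma~\ref{lem:morphism} for inversion and multiplication gives $B\ge1$ with $h_G^+(y^{-1})\le Bh_G^+(y)$ and $h_G^+(yz)\le B\max(h_G^+(y),h_G^+(z))$. This settles the first two sequences. We claim that a product of at most $2^s$ elements has height $h_G^+$ at most $B^s$ times the largest height of a factor. For one factor there is nothing to prove. A product of at least two and at most $2^s$ factors is the product of two products of at most $2^{s-1}$ factors each, so the claim follows by induction on $s$. For $n+1$ factors take $s=\lceil\log_2(n+1)\rceil$; then $B^s\le B(1+n)^{\log_2B}$, and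
\[
h_G^+(y_0\cdots y_n)\le B(1+n)^{\log_2B}\max_{i\le n}h_G^+(y_i).\qedhere
\]
\end{proof}

\begin{definition}
Let $\sigma$ be an automorphism of the algebraic group $G$. An element $y\in G$ is \emph{$\sigma$-tame} if the sequence $(\sigma^n(y))_{n\ge0}$ is polynomially bounded.
\end{definition}

The element $\tau$ is $c$-tame in Examples~\ref{ex:shear} and~\ref{ex:line} and is not in Example~\ref{ex:hyperbolic}. Tameness is the condition that makes \eqref{eq:cocycle} useful.

\begin{proposition}\label{prop:reduction}
If $\tau\in G$ is $c$-tame, then \eqref{eq:main} holds with $\kappa=1$, and $\alpha_{g\tau}=\alpha_g$.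
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:products} there are $C_1,D>0$ with $h_G^+(w_n^{\pm1})\le C_1n^D$ for $n\ge1$. Lemma~\ref{lem:morphism} for the action $G\times X\to X$ gives $C_2$ with $h_X^+(yQ)\le C_2(h_G^+(y)+h_X^+(Q))$, and the right side is at most $2C_2\,h_G^+(y)\,h_X^+(Q)$ because both heights are at least $1$. Since $(g\tau)^nP=w_n\cdot g^nP$ and $g^nP=w_n^{-1}\cdot(g\tau)^nP$, each of $h_X^+((g\tau)^nP)$ and $h_X^+(g^nP)$ is at most $2C_1C_2n^D$ times the other. The constants do not depend on $P$. Taking $n$-th roots gives $\alpha_{g\tau}(P)=\alpha_g(P)$.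
\end{proof}

It remains to find the tame elements. The following rules let us build them from pieces, pass to a power of the automorphism, and modify it by an inner automorphism.

\begin{lemma}\label{lem:rules}
Let $\sigma$ be an automorphism of the algebraic group $G$ and $y\in G$.
\begin{enumerate}
\item[(a)] The $\sigma$-tame elements form a subgroup of $G$.
\item[(b)] If $y^{-1}\sigma(y)$ is $\sigma$-tame, then $y$ is $\sigma$-tame.
\item[(c)] For $m\ge1$, the element $y$ is $\sigma$-tame if and only if it is $\sigma^m$-tame.
\item[(d)] Let $u\in G$ and $\sigma'(z)=u\sigma(z)u^{-1}$. If $u$ and $y$ are $\sigma'$-tame, then $y$ is $\sigma$-tame.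
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Apply Lemma~\ref{lem:products} to $\sigma^n(yz)=\sigma^n(y)\sigma^n(z)$ and $\sigma^n(y^{-1})=\sigma^n(y)^{-1}$.

(b) Put $z=y^{-1}\sigma(y)$. Applying $\sigma^{n-1}$ to $\sigma(y)=yz$ gives $\sigma^n(y)=\sigma^{n-1}(y)\sigma^{n-1}(z)$, so $\sigma^n(y)=y\,z\,\sigma(z)\cdots\sigma^{n-1}(z)$. Apply Lemma~\ref{lem:products}.

(c) If $h_G^+(\sigma^n(y))\le C(1+n)^D$, then $h_G^+(\sigma^{mk}(y))\le Cm^D(1+k)^D$. Conversely, write $n=mk+i$ with $0\le i<m$, so that $\sigma^n(y)=\sigma^i(\sigma^{mk}(y))$, and apply Lemma~\ref{lem:morphism} to the finitely many morphisms $\sigma^i$.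

(d) Put $v_0=1$ and $v_{n+1}=v_n\,\sigma'^n(u^{-1})$. Then $\sigma^n(z)=v_n\sigma'^n(z)v_n^{-1}$ for all $z\in G$. Indeed, applying the formula for $n$ to $\sigma(z)=u^{-1}\sigma'(z)u$ gives
\[
\sigma^{n+1}(z)=v_n\,\sigma'^n(u^{-1})\,\sigma'^{n+1}(z)\,\sigma'^n(u)\,v_n^{-1}=v_{n+1}\sigma'^{n+1}(z)v_{n+1}^{-1}.
\]
By (a), $u^{-1}$ is $\sigma'$-tame, so $v_n=u^{-1}\sigma'(u^{-1})\cdots\sigma'^{n-1}(u^{-1})$ is polynomially bounded, and then so is $\sigma^n(y)=v_n\sigma'^n(y)v_n^{-1}$.
\end{proof}

\section{Automorphisms that normalize a torus}\label{sec:torus}

We rule out the behavior of Example~\ref{ex:torus} on a normal projective variety.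

\begin{proposition}\label{prop:torus}
Let $X$ be a normal projective variety, $T\subset\operatorname{Aut}^0(X)$ a torus, and $\gamma\in\operatorname{Aut}(X)$ with $\gamma T\gamma^{-1}=T$. Then the automorphism $t\mapsto\gamma t\gamma^{-1}$ of $T$ has finite order.
\end{proposition}

The plan is to embed $X$ equivariantly in a projective space $\mathbb{P}(V)$ and to use the finite set of weights of $T$ on $V$. The difficulty is that $\gamma$ need not preserve the line bundle of the embedding, so it need not act on $V$ or permute the weights. We therefore extract from the weights a finite structure that can also be described in terms of $X$ and $T$ alone: it records where a general point flows under each one-parameter subgroup.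

Let $M=\operatorname{Hom}(T,\mathbb{G}_m)$ and $N=\operatorname{Hom}(\mathbb{G}_m,T)$ be the lattices of characters and cocharacters, in duality by $\chi(\lambda(s))=s^{\langle\chi,\lambda\rangle}$. For $\lambda\in N$ and $x\in X$, the morphism $s\mapsto\lambda(s)x$ from $\mathbb{G}_m$ to $X$ extends uniquely to $\mathbb{A}^1$, because $X$ is projective; its value at $0$ is denoted $\lim_\lambda x$.

As a model, let $T=\{\operatorname{diag}(1,t_1,t_2)\}$ act on $\mathbb{P}^2$. The cocharacter $\lambda=(a,b)\in\mathbb{Z}^2$ sends $[x_0:x_1:x_2]$ to $[x_0:s^ax_1:s^bx_2]$. If all $x_i$ are nonzero, the limit keeps the coordinates where the minimum of $0,a,b$ is attained and sets the others to zero. This sorts $\mathbb{Z}^2$ into seven classes. One of them is $\{a>0,\,b>0\}$, where the limit is $[1:0:0]$. A lattice automorphism that preserves this class preserves the first quadrant, so it permutes $(1,0)$ and $(0,1)$ and has order at most $2$. The general proof follows this pattern.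

\begin{proof}[Proof of Proposition~\ref{prop:torus}]
Let $\gamma_*$ be the automorphism of $N$ given by $(\gamma_*\lambda)(s)=\gamma\lambda(s)\gamma^{-1}$. The images of the cocharacters generate $T$, so it suffices to show that $\gamma_*$ has finite order.

\emph{Step 1: an equivariant embedding.} A linearization of a line bundle is a lift of the $T$-action to its total space, linear on the fibers. Since $X$ is normal and projective and $T$ is a connected linear group, some positive power of any line bundle on $X$ has a linearization (\cite[Cor.~1.6]{GIT}; Sumihiro). So there is a linearized very ample line bundle. Its complete linear system embeds $X$ equivariantly in the space $\mathbb{P}(V)$ of lines of a linear representation $V$ of $T$, and $X$ lies in no hyperplane. Decompose $V=\bigoplus_{\chi\in\Xi}V_\chi$ into nonzero weight spaces, with $\Xi\subset M$ finite.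

The differences $\chi-\chi'$ of elements of $\Xi$ span $M_\mathbb{R}$. Otherwise they lie in a rational hyperplane, so some nonzero $\lambda\in N$ is orthogonal to all of them. Then $\lambda(\mathbb{G}_m)$ acts on $V$ by scalars and trivially on $X$. This is impossible, because $\lambda(\mathbb{G}_m)$ is a nontrivial subgroup of $\operatorname{Aut}(X)$.

\emph{Step 2: limits of general points.} Let $U\subset X$ be the open set of points $x=[\sum_\chi v_\chi]$ with $v_\chi\ne0$ for all $\chi\in\Xi$. The condition $v_\chi=0$ defines a proper linear subspace, which does not contain $X$. As $X$ is irreducible, $U$ is a finite intersection of nonempty open sets and is nonempty. For $\lambda\in N$ let $\mu_\lambda=\min_{\chi\in\Xi}\langle\chi,\lambda\rangle$ and let $\Xi_\lambda\subset\Xi$ be the set where the minimum is attained. For $x\in U$,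
\[
\lambda(s)x=\Big[\sum_{\chi\in\Xi}s^{\langle\chi,\lambda\rangle-\mu_\lambda}v_\chi\Big],\qquad\text{so}\qquad\lim\nolimits_\lambda x=\Big[\sum_{\chi\in\Xi_\lambda}v_\chi\Big].
\]
Write $\lambda\sim\lambda'$ if $\Xi_\lambda=\Xi_{\lambda'}$. This equivalence relation has finitely many classes. If $\lambda\sim\lambda'$, then $\lim_\lambda x=\lim_{\lambda'}x$ for all $x\in U$. If $\lambda\not\sim\lambda'$, the two limits differ for all $x\in U$, because they have different sets of nonzero components. Since every nonempty open subset of $X$ meets $U$, we obtain a description that does not mention the embedding: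
\[
\lambda\sim\lambda'\iff\lim\nolimits_\lambda x=\lim\nolimits_{\lambda'}x\ \text{ for all $x$ in some nonempty open subset of $X$.}
\]
From $(\gamma_*\lambda)(s)\,\gamma x=\gamma\lambda(s)x$ we get $\lim_{\gamma_*\lambda}\gamma x=\gamma\lim_\lambda x$. So the limits for $\lambda,\lambda'$ agree on an open set $U'$ if and only if those for $\gamma_*\lambda,\gamma_*\lambda'$ agree on $\gamma U'$. Hence $\gamma_*$ permutes the finitely many classes, and some power $\beta=\gamma_*^m$, $m\ge1$, maps each class onto itself.

\emph{Step 3: an invariant cone.} The lattice $N$ is not contained in a finite union of hyperplanes of $N_\mathbb{R}$, so there is $\lambda_0\in N$ orthogonal to no nonzero difference of weights. Then $\Xi_{\lambda_0}=\{\chi_0\}$ has one element, and the class of $\lambda_0$ is $N\cap\mathcal{C}^\circ$, where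
\[
\mathcal{C}^\circ=\{\lambda\in N_\mathbb{R}:\ \langle\chi-\chi_0,\lambda\rangle>0\text{ for all }\chi\in\Xi\setminus\{\chi_0\}\}.
\]
Let $\mathcal{C}$ be the closed cone defined by the same inequalities with $\ge$. It is the closure of the nonempty open set $\mathcal{C}^\circ$, since $\lambda+\varepsilon\lambda_0\in\mathcal{C}^\circ$ for $\lambda\in\mathcal{C}$ and $\varepsilon>0$. The linear map $\beta$ maps $N\cap\mathcal{C}^\circ$ onto itself; clearing denominators, it maps $N_\mathbb{Q}\cap\mathcal{C}^\circ$ onto itself. This set is dense in $\mathcal{C}$, so $\beta(\mathcal{C})=\mathcal{C}$.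

The cone $\mathcal{C}$ contains no line: if $\pm\lambda\in\mathcal{C}$, then $\langle\chi-\chi_0,\lambda\rangle=0$ for all $\chi\in\Xi$, and $\lambda=0$ by Step~1. Recall that a cone defined by finitely many rational linear inequalities and containing no line is generated by its extremal rays, which are finite in number, each spanned by a unique primitive lattice vector. The lattice automorphism $\beta$ permutes these primitive vectors, and they span $N_\mathbb{R}$ because $\mathcal{C}$ has nonempty interior. So $\beta$, and with it $\gamma_*$, has finite order.
\end{proof}

\begin{remark}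
Step~1 is the only place in the proof of \eqref{eq:main} where normality enters, and it does need it. In a linear action of $\mathbb{G}_m$ on $\mathbb{P}(V)$, a point that is not fixed has different limits at $0$ and at $\infty$, namely its components of lowest and of highest weight. On the nodal curve obtained from $\mathbb{P}^1$ by identifying $0$ and $\infty$, both limits are the node, so this curve has no equivariant embedding.
\end{remark}

\section{Which elements are tame}\label{sec:tame}

\subsection*{The affine part}
We show that all of $L$ is $c$-tame. The group $L$ is generated by a maximal torus and by unipotent elements. On the torus a power of the automorphism is trivial, by Proposition~\ref{prop:torus}; on unipotent elements the logarithm makes the automorphism linear, as in Example~\ref{ex:line}. We use the following textbook facts about a connected affine algebraic group $L$.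
\begin{enumerate}
\item[(L1)] $L$ is a closed subgroup of some $\mathrm{GL}_\ell$, and its quotient by a closed normal subgroup is affine. Every $y\in L$ has a unique Jordan decomposition $y=y_sy_u$ into commuting semisimple and unipotent elements of $L$, and homomorphisms of affine algebraic groups preserve it.
\item[(L2)] The maximal tori of $L$ are conjugate in $L$, and a surjective homomorphism maps a maximal torus onto a maximal torus.
\item[(L3)] The abstract subgroup generated by the images of any family of homomorphisms from connected algebraic groups to $L$ is closed and connected.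
\item[(L4)] A connected solvable affine group is the semidirect product of a torus and the subgroup of its unipotent elements. If a Borel subgroup (a maximal connected solvable closed subgroup) of $L$ is nilpotent, it equals $L$.
\end{enumerate}
We also need the homomorphisms $\theta\colon\mathbb{G}_a\to\mathrm{GL}_\ell$. The entries of $\theta(s)$ are polynomials, and differentiating $\theta(s+s')=\theta(s)\theta(s')$ at $s'=0$ gives $\theta'(s)=\theta(s)Y$ with $Y=\theta'(0)$. So $\theta(s)=\sum_js^jY^j/j!=\exp(sY)$, and $Y$ is nilpotent because the series is a polynomial.

\begin{lemma}\label{lem:unipotent}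
Let $\sigma$ be an automorphism of the algebraic group $G$ and let $y\in L$ be unipotent. Then $y=\theta(1)$ for a homomorphism $\theta\colon\mathbb{G}_a\to L$, and $h_G^+(\sigma^n(y))=O(1+n)$. In particular $y$ is $\sigma$-tame.
\end{lemma}

\begin{proof}
Fix $L\subset\mathrm{GL}_\ell$. Let $Y=\log y$, a nilpotent matrix given by a finite sum, and $\theta(s)=\exp(sY)$. Since $\theta(k)=y^k\in L$ for $k\in\mathbb{Z}$, the closed set $\theta^{-1}(L)\subset\mathbb{A}^1$ is infinite, hence everything. So $\theta$ is a homomorphism $\mathbb{G}_a\to L$ and $Y=\theta'(0)\in\operatorname{Lie}(L)$.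

The automorphism $\sigma$ preserves $L$; let $d\sigma$ be the induced linear automorphism of $\operatorname{Lie}(L)$. The homomorphism $\sigma^n\circ\theta$ has the form $s\mapsto\exp(sY_n)$ with $Y_n$ nilpotent, and differentiating at $0$ gives $Y_n=(d\sigma)^nY$. Hence $\sigma^n(y)=\exp(Y_n)$.

Let $d=\dim L$. Choose a basis of $\operatorname{Lie}(L)$ and a number field containing the entries of the matrix $R$ of $d\sigma$ and the coordinates of $Y$. Let $\|\cdot\|_\nu$ be the maximum of $|\cdot|_\nu$ over coordinates or entries, and let $d_\nu=d$ for archimedean $\nu$ and $d_\nu=1$ otherwise. Then $\|Rv\|_\nu\le d_\nu\|R\|_\nu\|v\|_\nu$ for every vector $v$, so with $\log^+=\max(\log,0)$,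
\[
\log^+\|R^nY\|_\nu\le n\log^+(d_\nu\|R\|_\nu)+\log^+\|Y\|_\nu .
\]
The right side vanishes for all $\nu$ outside a finite set that does not depend on $n$. The height of $Y_n$ in $\operatorname{Lie}(L)=\mathbb{A}^d\subset\mathbb{P}^d$ is $\sum_\nu\delta_\nu\log^+\|R^nY\|_\nu$, which is therefore $O(1+n)$. Apply Lemma~\ref{lem:morphism} to the linear inclusion of $\operatorname{Lie}(L)$ in the space of matrices, and then to the morphism $\exp$ from the variety of nilpotent matrices to $\mathrm{GL}_\ell$. This gives $h^+_{\mathrm{GL}_\ell}(\sigma^n(y))=O(1+n)$. The restriction of $h^+_{\mathrm{GL}_\ell}$ to $L$ can serve as $h_L^+$, and Lemma~\ref{lem:morphism} for the inclusion $L\to G$ finishes the proof.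
\end{proof}

\begin{lemma}\label{lem:generation}
The group $L$ is generated, as an abstract group, by any maximal torus $T$ and the unipotent elements of $L$.
\end{lemma}

\begin{proof}
Let $L^u$ be the abstract subgroup generated by the unipotent elements. It is normal, since conjugation preserves unipotent elements. Every unipotent element lies in the image of a homomorphism $\mathbb{G}_a\to L$ by Lemma~\ref{lem:unipotent}, and every such image consists of unipotent elements $\exp(sY)$. So $L^u$ is closed by (L3). Let $\pi\colon L\to L'=L/L^u$ be the quotient. If $z=\pi(y)$ is unipotent, then $z=\pi(y_s)\pi(y_u)$ is its Jordan decomposition, so $z=\pi(y_u)=1$. Thus the connected affine group $L'$ has no nontrivial unipotent element. By (L4) a Borel subgroup of $L'$ is a torus; a torus is commutative, hence nilpotent, so it equals $L'$. By (L2), $\pi(T)$ is a maximal torus of the torus $L'$, that is, $\pi(T)=L'$. Therefore $L=TL^u$.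
\end{proof}

\begin{proposition}\label{prop:affine}
Every element of $L$ is $c$-tame.
\end{proposition}

\begin{proof}
Let $T$ be a maximal torus of $L$. The automorphism $g$ need not normalize $T$, so we first correct it. Since $c(T)$ is a maximal torus of $L$, (L2) gives $u\in L$ with $u\,c(T)u^{-1}=T$. The automorphism $c'(y)=u\,c(y)u^{-1}$ of $G$ is conjugation by $\gamma=ug\in\operatorname{Aut}(X)$, and $\gamma$ normalizes $T$. By Proposition~\ref{prop:torus} every element of $T$ has a finite $c'$-orbit, so it is $c'$-tame. Unipotent elements are $c'$-tame by Lemma~\ref{lem:unipotent}. By Lemmas~\ref{lem:generation} and~\ref{lem:rules}(a), every element of $L$ is $c'$-tame. This includes $u$, so Lemma~\ref{lem:rules}(d) shows that every element of $L$ is $c$-tame.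
\end{proof}

\subsection*{Elements over the quasi-unipotent part}
The group $G$ need not be a product of $L$ and $A$, so a bound on the orbit of $\bar y$ in $A$ does not directly bound the orbit of $y$. Instead we lift the operator $\varphi^m-1$ to the map $y\mapsto y^{-1}c^m(y)$ on $G$. Finitely many applications bring $y$ into $L$, and Lemma~\ref{lem:rules}(b) carries tameness back.

\begin{proposition}\label{prop:tame}
If $y\in G$ and $\bar y\in A_{\mathrm{qu}}$, then $y$ is $c$-tame.
\end{proposition}

\begin{proof}
Let $(\varphi^m-1)^r\bar y=0$. Put $y_0=y$ and $y_{i+1}=y_i^{-1}c^m(y_i)$. Then $\bar y_{i+1}=(\varphi^m-1)\bar y_i$, so $\bar y_r=0$ and $y_r\in L$. By Proposition~\ref{prop:affine} and Lemma~\ref{lem:rules}(c), $y_r$ is $c^m$-tame. Lemma~\ref{lem:rules}(b) for $\sigma=c^m$ shows in turn that $y_{r-1},\dots,y_0$ are $c^m$-tame, and $y=y_0$ is $c$-tame by Lemma~\ref{lem:rules}(c).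
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

Part (ii) follows from Propositions~\ref{prop:tame} and~\ref{prop:reduction}. If $G$ is affine, then $L=G$ and $A=0$, so the hypothesis $\bar\tau\in A_{\mathrm{qu}}$ is automatic.

For part (i) we conjugate $g\tau$ to $g\tau'$ with $\bar\tau'\in A_{\mathrm{qu}}$. Let $j\in G$ and $\kappa=c(j)$. Then $\kappa^{-1}g=gj^{-1}$, so
\begin{equation}\label{eq:twisted}
\kappa^{-1}(g\tau)\kappa=g\tau',\qquad\tau'=j^{-1}\,\tau\,c(j)\in G,\qquad\bar\tau'=\bar\tau+(\varphi-1)\bar\jmath .
\end{equation}
Thus conjugation changes $\bar\tau$ by an arbitrary element of $(\varphi-1)A$. The next lemma, a Fitting decomposition for $\varphi-1$, says that this is enough.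

\begin{lemma}\label{lem:fitting}
Let $\varphi$ be a group automorphism of an abelian variety $A$. Then $A=A_{\mathrm{qu}}+(\varphi-1)A$.
\end{lemma}

\begin{proof}
Put $\psi=\varphi-1\in\operatorname{End}(A)$. The images $A\supset\psi A\supset\psi^2A\supset\cdots$ are irreducible closed subvarieties, so the chain stabilizes by dimension: there is $r\ge1$ such that $A'=\psi^rA$ satisfies $\psi A'=A'$, and hence $\psi^rA'=A'$. Let $a\in A$. Since $\psi^ra\in A'=\psi^rA'$, there is $a'\in A'$ with $\psi^ra=\psi^ra'$. Then $a-a'\in\ker(\varphi-1)^r\subset A_{\mathrm{qu}}$ and $a'\in\psi^rA\subset\psi A$.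
\end{proof}

Write $\bar\tau=a_1+(\varphi-1)b$ with $a_1\in A_{\mathrm{qu}}$ and $b\in A$. The map $G\to A$ is surjective on points because $\overline{\mathbb{Q}}$ is algebraically closed; choose $j\in G$ with $\bar\jmath=-b$. Then $\bar\tau'=a_1$ in \eqref{eq:twisted}. By part (ii) for $g$ and $\tau'$, each of $h_X^+((g\tau')^nP)$ and $h_X^+(g^nP)$ is at most $C'n^D$ times the other, with $C',D$ independent of $P$ and $n$. By \eqref{eq:twisted}, $(g\tau)^n\kappa P=\kappa\,(g\tau')^nP$, and $h_X^+\circ\kappa\asymp h_X^+$ by Lemma~\ref{lem:morphism} for $\kappa$ and $\kappa^{-1}$. This proves \eqref{eq:main}, and $n$-th roots give $\alpha_{g\tau}(\kappa P)=\alpha_g(P)$. Since $\kappa$ is a bijection of $X$, the two sets of arithmetic degrees coincide. \qed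

\begin{remark}
The proof of \eqref{eq:main} does not involve $N^1(X)$: it uses neither the theorem of Kawaguchi and Silverman, which serves only to define $\alpha$, nor the triviality of the action of $G$ on $N^1(X)$. It uses the invertibility of $g$ from the start, in the definition of $c$.
\end{remark}

\section{Automorphisms with the same numerical action}\label{sec:numerical}

Let $K$ be the group of $y\in\operatorname{Aut}(X)$ with $y^*=1$ on $N^1(X)$. It is a normal subgroup that contains $G$. Theorem~\ref{thm:numerical} reduces to Theorem~\ref{thm:main} because $K$ is not much larger than $G$, and because passing to a power loses nothing: the sequence defining $\alpha_{f^M}(P)$ is the $M$-th power of a subsequence of the one defining $\alpha_f(P)$, so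
\begin{equation}\label{eq:power}
\alpha_{f^M}(P)=\alpha_f(P)^M\qquad(M\ge1).
\end{equation}

\begin{lemma}\label{lem:finite}
The group $K/G$ is finite.
\end{lemma}

\begin{proof}
Sending an automorphism to its graph identifies $\operatorname{Aut}(X)$ with an open subscheme of the Hilbert scheme $\operatorname{Hilb}(X\times X)$. Let $H$ be very ample, and compute Hilbert polynomials with respect to the divisor $H\boxtimes H=\mathrm{pr}_1^*H+\mathrm{pr}_2^*H$. The part of $\operatorname{Hilb}(X\times X)$ with a given Hilbert polynomial is open and closed, and it is projective (Grothendieck). Under the isomorphism $x\mapsto(x,yx)$ from $X$ to the graph of $y$, the divisor $H\boxtimes H$ pulls back to $H+y^*H$. For $y\in K$ this divisor is numerically equivalent to $2H$. Numerically equivalent line bundles have the same Euler characteristic (Kleiman), so the graph has Hilbert polynomial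
\[
n\longmapsto\chi\big(X,n(H+y^*H)\big)=\chi(X,2nH),
\]
the same for all $y\in K$. Hence $K$ lies in an open subscheme of $\operatorname{Aut}(X)$ that is open in a projective scheme, and so is of finite type. Such a subscheme is quasi-compact and meets only finitely many of the connected components of $\operatorname{Aut}(X)$, which are open and disjoint. These components are the cosets of $G$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:numerical}]
For $i\ge1$ we have $(g'^{mi})^*=(g^{mi})^*$, so $g'^{mi}g^{-mi}\in K$. Denote images in the group $\pi_0\operatorname{Aut}(X)$ by brackets. By Lemma~\ref{lem:finite} there are $i<k$ with $[g']^{mi}[g]^{-mi}=[g']^{mk}[g]^{-mk}$. Multiplying by $[g']^{-mi}$ on the left and by $[g]^{mk}$ on the right gives $[g]^M=[g']^M$ with $M=m(k-i)\ge1$. So $g'^M=g^M\tau$ for some $\tau\in G$. Theorem~\ref{thm:main}(i) for $g^M$ and $\tau$ gives $\kappa\in G$ with $\alpha_{g'^M}(\kappa P)=\alpha_{g^M}(P)$ for all $P$. By \eqref{eq:power}, $\alpha_{g'}(\kappa P)^M=\alpha_g(P)^M$, and we take positive $M$-th roots.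
\end{proof}

\section{Abelian varieties}\label{sec:abelian}

Let $X=A$ be an abelian variety. Every automorphism of the variety $A$ has the form $g(x)=\varphi(x)+b$ with $\varphi$ a group automorphism and $b\in A$. The computation
\[
gt_ag^{-1}(x)=\varphi\big(\varphi^{-1}(x-b)+a\big)+b=x+\varphi(a)
\]
shows that, under the identification $a\mapsto t_a$ of $A$ with $G$, both $c$ and the induced automorphism of $G/L$ are this $\varphi$. To prove Theorem~\ref{thm:abelian} we must distinguish $\alpha_g$ from $\alpha_{g\tau}$ when $a\notin A_{\mathrm{qu}}$. It is enough to know where each function takes the value $1$.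

\begin{proposition}\label{prop:degreeone}
Let $g(x)=\varphi(x)+b$ and $P\in A$. Then $\alpha_g(P)=1$ if and only if $g(P)-P\in A_{\mathrm{qu}}$.
\end{proposition}

\begin{proof}
Put $d=g(P)-P$. Since $g(x)-g(x')=\varphi(x-x')$, we have
\begin{equation}\label{eq:steps}
g^{n+1}(P)-g^n(P)=\varphi^n(d),\qquad g^n(P)=P+\sum_{i<n}\varphi^i(d).
\end{equation}
Suppose that $d\in A_{\mathrm{qu}}$. By Proposition~\ref{prop:tame} the sequence $(\varphi^n(d))$ in $G=A$ is polynomially bounded, so by Lemma~\ref{lem:products} and \eqref{eq:steps} the sequence $(g^n(P))$ is too. Hence $\alpha_g(P)=1$.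

Conversely, suppose that $\alpha_g(P)=1$. Let $\hat h$ be the N\'eron--Tate height of a symmetric ample divisor $H$ and $q=\hat h^{1/2}$. Let $F$ be a number field over which $A$, $\varphi$ and $d$ are defined. By the Mordell--Weil theorem $A(F)$ is finitely generated, and $q$ induces a norm on $A(F)\otimes\mathbb{R}$; on $A$ itself $q$ satisfies the triangle inequality. Call a sequence of numbers $s_n\ge0$ \emph{subexponential} if $\limsup s_n^{1/n}\le1$. This property is preserved by sums, positive multiples and shifts of the index. Since $q^2=h_H+O(1)$, the sequence $q(g^nP)$ is subexponential, and by \eqref{eq:steps} so is $q(\varphi^nd)\le q(g^{n+1}P)+q(g^nP)$.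

Let $\Lambda$ be the image of $\mathbb{Z}[\varphi]d$ in $A(F)/\mathrm{torsion}$. It is a free abelian group of finite rank, stable under $\varphi$, and generated by the classes of the points $\varphi^i(d)$. So $q(\varphi^nv)$ is subexponential for every $v$ in a basis of $\Lambda$. All norms on $\Lambda_\mathbb{R}$ are equivalent, so the operator norm of $\varphi^n$ on $\Lambda_\mathbb{R}$ is subexponential, and all eigenvalues of $\varphi|_\Lambda$ have absolute value at most $1$. They are nonzero, because the automorphism $\varphi$ is injective on $A(F)/\mathrm{torsion}$. They are the roots of the characteristic polynomial, which is monic with integer coefficients. Kronecker's theorem states that a nonzero algebraic integer all of whose conjugates have absolute value at most $1$ is a root of unity. So there is $m\ge1$ such that $\varphi^m|_\Lambda$ has only the eigenvalue $1$, and then $(\varphi^m-1)^r\Lambda=0$ for some $r\ge1$. This means that $(\varphi^m-1)^rd$ lies in the finite group $A[e]$ of $e$-torsion points for some $e\ge1$.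

It remains to kill this torsion point. Let $M\ge1$ be a common multiple of $m$ and of the order of $\varphi$ on $A[e]$. Since $x^m-1$ divides $x^M-1$ in $\mathbb{Z}[x]$ and $A[e]$ is stable under $\mathbb{Z}[\varphi]$, we have $(\varphi^M-1)^rd\in A[e]$. As $\varphi^M-1$ vanishes on $A[e]$, we get $(\varphi^M-1)^{r+1}d=0$, so $d\in A_{\mathrm{qu}}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:abelian}]
If $a\in A_{\mathrm{qu}}$, then $\alpha_{g\tau}=\alpha_g$ by Theorem~\ref{thm:main}(ii). Let $a\notin A_{\mathrm{qu}}$. By Lemma~\ref{lem:fitting}, $b=a_1+(\varphi-1)b'$ with $a_1\in A_{\mathrm{qu}}$. For $P=-b'$ we have $g(P)-P=(\varphi-1)P+b=a_1$, so $\alpha_g(P)=1$ by Proposition~\ref{prop:degreeone}. The automorphism $g\tau(x)=\varphi(x)+\varphi(a)+b$ has the same linear part $\varphi$, and $g\tau(P)-P=a_1+\varphi(a)$. This point is not in $A_{\mathrm{qu}}$, because $A_{\mathrm{qu}}$ is a subgroup stable under $\varphi^{-1}$. By Proposition~\ref{prop:degreeone}, $\alpha_{g\tau}(P)\ne1=\alpha_g(P)$. The case $a\notin A_{\mathrm{qu}}$ does occur, by Example~\ref{ex:final}, and this gives the last assertion.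
\end{proof}

\begin{example}\label{ex:final}
Return to $A=E\times E$ and $g=\varphi=\Phi$, now with an arbitrary translation $\tau=t_a$. The eigenvalues $(3\pm\sqrt5)/2$ of $\Phi$ are not roots of unity, so every integer matrix $S=(\Phi^m-1)^r$ has nonzero determinant. Multiplying by the adjugate matrix shows that $\ker S\subset A[\,|\det S|\,]$, so $A_{\mathrm{qu}}$ consists of torsion points. Conversely $\varphi$ has finite order on each $A[e]$, so every torsion point lies in $A_{\mathrm{qu}}$. Thus $A_{\mathrm{qu}}=A_{\mathrm{tors}}$. For every non-torsion $a$, the point $g\tau(0)-0=\varphi(a)$ is not torsion, and Proposition~\ref{prop:degreeone} gives $\alpha_g(0)=1<\alpha_{g\tau}(0)$. The functions $\alpha_g$ and $\alpha_{g\tau}$ differ, although by Theorem~\ref{thm:main} they agree after a translation $\kappa$ and have the same set of values.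
\end{example}

\begin{thebibliography}{9}

\bibitem{GIT}
Mumford, \emph{Geometric Invariant Theory}.

\bibitem{Nasserden}
Brett Nasserden, \emph{Some applications of the minimal model program in arithmetic dynamics}, arXiv:2212.01932 (2022).

\end{thebibliography}
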